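# Reachability from a fixed source under $k$ failing edges: linear space and truly sublinear query time

## 1. A first guess: no oracle beats a full search

Let $G=(V,E)$ be a directed graph on $n$ vertices with a fixed source $s$, and let $k\ge1$ be a constant. We may preprocess $G$. Afterwards somebody names a vertex $x$ and a set $F\subseteq E$ of at most $k$ failing edges, and we must say whether $x$ can still be reached from $s$ in $G-F$. A data structure that answers all such queries is called a *$k$-fault-tolerant single-source reachability oracle*.

The model is the word-RAM with words of $\Theta(\log n)$ bits and the usual arithmetic, shift and bitwise operations. Space is counted in words, and the scratch memory used by a query counts as space. The graph is simple, its vertices are $1,\dots,n$, and an edge is given by its two endpoints. Constants in $O(\cdot)$ may depend on $k$, and on $\varepsilon$ or $\delta$ where these occur.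

The question is posed in the paper of Mridul Ahi, Keerti Choudhary, Shlok Pande, Pushpraj and Lakshay Saggi, "Maximum-Flow and Minimum-Cut Sensitivity Oracles for Directed Graphs", arXiv:2512.00153 (2025). For $k=1$ (Lengauer–Tarjan) and for $k=2$ (Choudhary) there are oracles with $O(n)$ words and constant query time. Is there, for some constant $k>2$, an oracle with $O(n)$ words whose query time is *truly sublinear*, that is, $O(n^{1-\varepsilon})$ for some constant $\varepsilon>0$? An oracle for a larger $k$ also handles smaller failure sets, so this is the same as asking about $k=3$.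

A natural first guess is **no**. We shall see in Lemma 8 that $G$ may be replaced by a graph with $O(n)$ edges. So $O(n)$ words and $O(n)$ query time are easy: store the sparse graph and search it. But $O(n)$ words hold little more than the sparse graph itself, while there are about $n^k$ failure sets even in a sparse graph. It seems that for $k\ge3$ one can do nothing better than search. Let us test this guess.

**No failures.** One bit per vertex suffices.

**Out-trees.** Let $G$ be a tree with all edges directed away from $s$. Store for each vertex $v$ the interval of preorder numbers of its subtree. Then $x$ is cut off iff some failing edge $(u,v)$ has $x$ in the subtree of $v$. This takes $O(n)$ words and $O(k)$ time, for every $k$.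

**Two disjoint paths.** Let $G$ consist of $s\to a_1\to\dots\to a_m\to y$ and $s\to b_1\to\dots\to b_m\to y$. There are $(m+1)^2$ two-edge sets that cut off $y$, which is about $n^2/4$, so they cannot be listed in linear space. But store for each edge its path and its position. Then $y$ is cut off iff $F$ meets both paths, and $a_i$ is cut off iff $F$ contains an edge at or before $a_i$ on the first path. Again $O(k)$ time, for every $k$. A large number of cuts does not by itself make queries slow.

**Counting.** Does linear space already force something? Take a path $s=p_1\to\dots\to p_h$ with $h=\lfloor n/2\rfloor$, and give each of the other $n-h$ vertices $v$ a single in-edge from $p_{\iota(v)}$, for an arbitrary map $\iota$ into $\{1,\dots,h\}$. The edges $(p_i,p_{i+1})$, $1\le i<h$, are present for every $\iota$. So the query $(v,\{(p_i,p_{i+1})\})$ is legal for every $\iota$, and its answer is "reachable" iff $\iota(v)\le i$. Hence $\iota(v)$ is the smallest $i<h$ with answer "reachable", and it is $h$ if there is none. The answers determine $\iota$, so the $h^{n-h}$ graphs need pairwise different memory contents. There are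 fewer than $2^{b+1}$ contents of at most $b$ bits, so some graph needs $(n-h)\log_2h-O(1)=\Omega(n\log n)$ bits. This proves Proposition 3 below: linear space cannot be improved. But these graphs are out-trees, and there queries take $O(k)$ time. Counting of this kind gives no lower bound on query time.

The guess has failed every test so far, and it is in fact wrong for every $k$.

## 2. The theorems

Section 3 defines a constant $d(r)$ for each integer $r\ge0$ and proves $1\le d(r)\le2^{2r+1}-1$.

**Theorem 1 (general digraphs).** Let $k\ge1$ and
$$\varepsilon_k=\frac{1}{(1+3k\,d(2k))(1+d(k))}=2^{-O(k)}>0 .$$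
For every $0<\varepsilon<\varepsilon_k$ there is a deterministic $k$-fault-tolerant single-source reachability oracle with $O(n)$ words of space, $O(n^{1-\varepsilon})$ query time and $n^{O(k)}$ preprocessing time. The same holds if $F$ may contain both edges and vertices.

**Theorem 2 (acyclic digraphs).** Let $k\ge1$ and let $G$ be acyclic.
(a) For every $\varepsilon>0$ there is an oracle with $O(n)$ words and query time $O(n^{\varepsilon})$.
(b) For every $\delta>0$ there is an oracle with $O(n^{1+\delta})$ words and query time $O(1)$.

**Proposition 3 (space is optimal).** For every $k\ge1$, any oracle needs $\Omega(n\log n)$ bits, i.e. $\Omega(n)$ words, in the worst case, even for acyclic $G$.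

Proposition 3 was proved in Section 1. Theorem 1 with $k=3$ answers the question: yes. By Lemma 5 below, $d(6)\le8191$ and $d(3)\le127$, so for $k=3$ any $\varepsilon<1/(73720\cdot128)=1/9436160$ works. A published bound quoted in Remark 7 improves this to any $\varepsilon<1/5193$. The theorem itself does not depend on that citation.

Two textbook facts are used.

- **Ramsey's theorem** for pairs and for triples: for $t\in\{2,3\}$ and all $m,c$ there is $P$ such that, whenever the $t$-element subsets of a $P$-element set are colored with $c$ colors, some $m$-element subset has all its $t$-subsets of one color.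
- **The Sauer–Shelah lemma.** A family of subsets of an $m$-element set $U$ *shatters* $T\subseteq U$ if every subset of $T$ is the intersection of $T$ with a member of the family. A family that shatters no set of more than $d$ elements has at most $\sum_{i\le d}\binom mi\le(m+1)^d$ members.

## 3. Identity configurations, and why reachable sets have few traces

It is convenient to let vertices fail. For a digraph $H$ with source $s$ and $F\subseteq V(H)\setminus\{s\}$, let $R(F)=R_H(F)$ be the set of vertices reachable from $s$ in $H-F$, where the vertices of $F$ are deleted. Note $s\in R(F)$ and $F\cap R(F)=\emptyset$. Two facts are used constantly: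
$$F\subseteq F'\ \Longrightarrow\ R(F')\subseteq R(F),\tag{1}$$
$$F\cap R(J)=\emptyset\ \Longrightarrow\ R(J)\subseteq R(F).\tag{2}$$
For (2): a path from $s$ in $H-J$ lies inside $R(J)$, so it avoids $F$.

On the path $s=p_1\to\dots\to p_h$ with one failing vertex, the sets $R(F)$ are initial segments. Their traces on a set $S$ of path vertices number at most $|S|+1$, far fewer than $2^{|S|}$. We show that for any constant number of failures, in any digraph, the number of traces is polynomial in $|S|$.

**Definition 4.** An *$r$-identity configuration of size $m$* consists of a digraph $H$ with source $s$, vertices $v_1,\dots,v_m$, and sets $F_1,\dots,F_m\subseteq V(H)\setminus\{s\}$ with $|F_i|\le r$, such that $v_i\in R(F_i)$ and $v_j\notin R(F_i)$ for $j\ne i$. Let $d(r)$ be the supremum of such $m$.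

*Example.* Take the complete binary out-tree of depth $r$ with root $s$. For a leaf $v$ let $F_v$ be the set of siblings of the $r$ non-root vertices on the path from $s$ to $v$. Then $v$ is the only leaf in $R(F_v)$. So $d(r)\ge2^r$. In particular $d(r)\ge1$, and $d$ is clearly nondecreasing.

**Lemma 5.** $1\le d(r)\le2^{2r+1}-1$ for every $r\ge0$.

*Proof.* The lower bound was just seen.

**Step 1: a statement suited to induction.** We shall move the source side forward, so we allow a set of sources. An *instance* is $(H,X,Y,r)$ with $r\ge0$, $\emptyset\ne X\subseteq V(H)$, $Y\subseteq V(H)\setminus X$, and every vertex of $Y$ a sink (out-degree $0$). For $C\subseteq V\setminus X$ let $R_X(C)$ be the set reachable from $X$ in $H-C$. Let $\lambda$ be the minimum size of a *separator*, a set $C\subseteq V\setminus X$ with $Y\cap R_X(C)=\emptyset$; the set $C=Y$ is one. Let $I$ be the set of $v\in Y$ that have a *witness* $F_v\subseteq V\setminus X$ with $|F_v|\le r$ and $Y\cap R_X(F_v)=\{v\}$. If $I\ne\emptyset$, then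
$$1\le\lambda\le r+1 .$$
Indeed $\emptyset$ is not a separator, since $v\in I$ is reachable from $X$; and $F_v\cup\{v\}$ is a separator.

*Claim. For every integer $\mu\ge0$ and every instance with $2r+2-\lambda\le\mu$, we have $|I|\le2^\mu-1$.*

We use induction on $\mu$. If $\mu=0$, then $\lambda\ge2r+2>r+1$, so $I=\emptyset$. Let $\mu\ge1$ and assume $I\ne\emptyset$.

**Step 2: the furthest minimum cut.** We choose a source side that is as large as possible, so that any further enlargement raises $\lambda$. For $A\subseteq V$ let $N^+[A]$ be $A$ together with all out-neighbors of $A$, and let $\partial A=N^+[A]\setminus A$. Since $N^+[A\cup A']=N^+[A]\cup N^+[A']$ and $N^+[A\cap A']\subseteq N^+[A]\cap N^+[A']$, we get $|N^+[A\cup A']|+|N^+[A\cap A']|\le|N^+[A]|+|N^+[A']|$. Subtracting $|A\cup A'|+|A\cap A'|=|A|+|A'|$ gives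
$$|\partial(A\cup A')|+|\partial(A\cap A')|\le|\partial A|+|\partial A'| .\tag{3}$$
Call $A$ *admissible* if $X\subseteq A$ and $A\cap Y=\emptyset$. For admissible $A$, a path from $X$ that avoids $\partial A$ never leaves $A$, so $R_X(\partial A)\subseteq A$. Thus $\partial A$ is a separator, and $|\partial A|\ge\lambda$. If $C$ is a separator of size $\lambda$, then $A=R_X(C)$ is admissible with $\partial A\subseteq C$, so $|\partial A|=\lambda$. Hence there are admissible sets with $|\partial A|=\lambda$. Fix an inclusion-maximal one and call it $A$.

**Step 3: moving the witnesses beyond $A$.** We show that each $v\in I$ has a witness that avoids $A$ and works with source set $A$. Put $A_v=R_X(F_v\cup\{v\})$. It contains $X$ and misses $Y$, so it is admissible, and $\partial A_v\subseteq F_v\cup\{v\}$. Let $P_v$ be a simple path from $X$ to $v$ in $H-F_v$. It has at least one edge because $v\notin X$, and all its vertices except $v$ lie in $A_v$. As $v\in Y$, we have $v\notin A\cup A_v$, so $v\in\partial(A\cup A_v)$. The set $A\cap A_v$ is admissible, so by (3)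
$$|\partial(A\cup A_v)|\le|\partial A_v|+|\partial A|-|\partial(A\cap A_v)|\le(r+1)+\lambda-\lambda=r+1 .$$
Put $F'_v=\partial(A\cup A_v)\setminus\{v\}$. Then $|F'_v|\le r$ and $F'_v$ is disjoint from $A\cup A_v$. A path from $A$ avoiding $F'_v$ can leave $A\cup A_v$ only into $v$, and $v$ is a sink; so $R_A(F'_v)\subseteq A\cup A_v\cup\{v\}$. Conversely $P_v$ starts in $X\subseteq A$ and lies in $A_v\cup\{v\}$, so it avoids $F'_v$. Therefore $Y\cap R_A(F'_v)=\{v\}$.

**Step 4: branching on one vertex of $\partial A$.** Each branch must lower $2r+2-\lambda$. Pick $x\in\partial A$, which exists as $\lambda\ge1$. Let $I_1=\{v\in I:x\in F'_v\}$ and $I_2=\{v\in I\setminus\{x\}:x\notin F'_v\}$. Then $|I|\le|I_1|+|I_2|+1$.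

*The set $I_1$.* Suppose $I_1\ne\emptyset$. Then $r\ge1$. Consider the instance $(H-x,\,A,\,Y\setminus\{x\},\,r-1)$. For $v\in I_1$ we have $v\ne x$, since $v\notin F'_v$, and $F'_v\setminus\{x\}$ is a witness for $v$ there. If $C$ is a separator of this instance, then $C\cup\{x\}$ is disjoint from $X$ and $R_X(C\cup\{x\})\subseteq R_A(C\cup\{x\})$ misses $Y$. So its parameter satisfies $\lambda_1\ge\lambda-1$, and $2(r-1)+2-\lambda_1\le2r+2-\lambda-1\le\mu-1$. By induction $|I_1|\le2^{\mu-1}-1$.

*The set $I_2$.* Suppose $I_2\ne\emptyset$. For $v\in I_2$ we have $x\in\partial A$ and $x\notin F'_v$, so $x\in R_A(F'_v)$. As $x\ne v$, it follows that $x\notin Y$. Moreover $R_{A\cup\{x\}}(F'_v)=R_A(F'_v)$, so $F'_v$ is a witness for $v$ in the instance $(H,\,A\cup\{x\},\,Y,\,r)$. If this instance had a separator $C$ with $|C|\le\lambda$, then $A'=R_{A\cup\{x\}}(C)$ would be admissible, $A'\supsetneq A$ and $\partial A'\subseteq C$. So $|\partial A'|\le\lambda$, hence $|\partial A'|=\lambda$, against the maximality of $A$. Its parameter is therefore at least $\lambda+1$, and by induction $|I_2|\le2^{\mu-1}-1$.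

Both bounds also hold when the set is empty, since $\mu\ge1$. Hence $|I|\le2(2^{\mu-1}-1)+1=2^\mu-1$, and the claim is proved.

**Step 5: back to identity configurations.** Let a configuration of size $m\ge2$ be given. The $v_i$ are distinct, and they differ from $s$ because $s\in R(F)$ always. Delete all out-edges of $Y=\{v_1,\dots,v_m\}$. A simple $s$–$v_i$ path in $H-F_i$ contains no $v_j$ with $j\ne i$, so it survives; and no new vertex becomes reachable. In the instance $(H,\{s\},Y,r)$ we have $I=Y$ and $\lambda\ge1$. The claim with $\mu=2r+1$ gives $m\le2^{2r+1}-1$. $\square$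

**Lemma 6 (few traces, few signatures).** Let $H,s$ be arbitrary and $r\ge0$.
(a) For $S\subseteq V(H)$, the number of distinct sets $R(F)\cap S$ with $F\subseteq V(H)\setminus\{s\}$, $|F|\le r$, is at most $(|S|+1)^{d(r)}$.
(b) Let $\mathcal F$ be a family of $m$ subsets of $V(H)\setminus\{s\}$, each of size at most $r$. The number of distinct *signatures* $\mathrm{sig}_{\mathcal F}(v)=\{J\in\mathcal F:v\in R(J)\}$, $v\in V(H)$, is at most $(m+1)^{d(r)}$.

*Proof.* (a) If $T\subseteq S$ is shattered by the traces, then each $v\in T$ has some $F_v$ with $R(F_v)\cap T=\{v\}$. This is an identity configuration, so $|T|\le d(r)$. (b) If $\mathcal T\subseteq\mathcal F$ is shattered by the signatures, each $J\in\mathcal T$ has a vertex $v_J$ with $\mathrm{sig}_{\mathcal F}(v_J)\cap\mathcal T=\{J\}$. That is, $v_J\in R(J)$ and $v_J\notin R(J')$ for the other $J'\in\mathcal T$. Again this is an identity configuration, so $|\mathcal T|\le d(r)$. In both cases apply Sauer–Shelah. $\square$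

**Remark 7 (used only for numerical values).** Baswana, Choudhary and Roditty (*Fault-tolerant subgraph for single-source reachability: general and optimal*, SIAM J. Comput. 47(1), 2018; STOC 2016) prove: for every digraph, source $s$ and $r\ge1$, there is a subgraph with all in-degrees at most $2^r$ that preserves reachability from $s$ under the failure of any at most $r$ edges. Given an $r$-identity configuration with $m\ge2$, split each $v\ne s$ into an edge $v^-\to v^+$, and add a vertex $t$ with edges $v_i^+\to t$. After failing $\{f^-f^+:f\in F_i\}$, the vertex $t$ is reachable only through $v_i^+\to t$. So the subgraph must keep all $m$ edges into $t$, and $d(r)\le2^r$. Hence $\varepsilon_k\ge1/((1+3k4^k)(1+2^k))$, and for $k=3$ this is $1/(577\cdot9)=1/5193$.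

## 4. Reduction to a sparse graph of bounded degree with failing vertices

From now on write $d_1=d(k)$ and $d_2=d(2k)$.

**Lemma 8.** From $G,s$ one can build a digraph $H$ with $V\subseteq V(H)$, $N:=|V(H)|=O(n)$, in-degrees at most $d_1$ and out-degrees at most $2$, together with an $O(n)$-word structure that maps each $F\subseteq E$ with $|F|\le k$ in $O(1)$ time to $\tilde F\subseteq V(H)\setminus\{s\}$ with $|\tilde F|\le k$, such that for all $x\in V$: $x$ is reachable from $s$ in $G-F$ iff $x\in R_H(\tilde F)$. If $G$ is acyclic, so is $H$.

*Proof.* Write $\mathrm{Reach}(\cdot)$ for the set reachable from $s$.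

**Step 1: a minimal subgraph.** We discard every edge that is never needed. Let $G'=(V,E')$ be an inclusion-minimal spanning subgraph of $G$ with $\mathrm{Reach}(G'-F)=\mathrm{Reach}(G-F)$ for all $F\subseteq E$ with $|F|\le k$. Every graph between a graph with this property and $G$ also has it, so one greedy pass that deletes edges while possible finds $G'$.

**Step 2: in-degrees of $G'$ are at most $d_1$.** We turn the in-edges of one vertex into an identity configuration. Let $e_1,\dots,e_m$, $m\ge1$, be the in-edges of $v$ in $G'$. By minimality, for each $i$ there is $F_i$ with $|F_i|\le k$ and $\mathrm{Reach}(G'-F_i-e_i)\ne\mathrm{Reach}(G'-F_i)$. Then some vertex is reached in $G'-F_i$ only by paths through $e_i$, so $v\in\mathrm{Reach}(G'-F_i)$. On the other hand $v\notin\mathrm{Reach}(G'-F_i-e_i)$. Otherwise, on a simple path through $e_i$, replace the part up to $v$ by an $s$–$v$ path without $e_i$; the rest of the path does not use $e_i$, so nothing would be lost by deleting $e_i$. In particular $v\ne s$.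

Let $G''$ arise from $G'$ by subdividing each edge $e$ with a new vertex $w_e$ and then deleting the out-edges of $v$. Put $\hat F_i=\{w_e:e\in F_i\cap E'\}$.

- A simple $s$–$v$ path in $G'-F_i$ must use $e_i$, whose head is $v$. So it ends with $e_i$, and it uses no out-edge of $v$. Hence $w_{e_i}\in R_{G''}(\hat F_i)$.
- Suppose $w_{e_j}\in R_{G''}(\hat F_i)$ with $j\ne i$. Then $e_j\notin F_i$, and the tail of $e_j$ is reachable in $G'-F_i$ without visiting $v$, which is a sink of $G''$; hence without $e_i$. Adding $e_j$ gives $v\in\mathrm{Reach}(G'-F_i-e_i)$, a contradiction.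

So the vertices $w_{e_i}$ and the sets $\hat F_i$ form a $k$-identity configuration, and $m\le d(k)=d_1$.

**Step 3: bounded out-degree, and edges turned into vertices.** Subdivide every $e\in E'$ by a vertex $w_e$. For each $u\in V$ of out-degree more than $2$, replace its out-star by a binary out-tree rooted at $u$ whose leaves are the vertices $w_e$. A binary tree with $\ell$ leaves has $\ell-2$ internal vertices besides the root, so $N\le n+2|E'|\le n+2d_1n$. New vertices have in-degree $1\le d_1$. Put $\tilde F=\{w_e:e\in F\cap E'\}$. For $(u,v)\in F$, scan the at most $d_1$ stored in-edges of $v$ to find $w_{(u,v)}$, or to learn that $(u,v)\notin E'$. Then $R_H(\tilde F)\cap V=\mathrm{Reach}(G'-F)=\mathrm{Reach}(G-F)$, and no cycle is created. $\square$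

**Failing vertices of $G$.** If $F$ may contain vertices too, first split each $v\ne s$ of $G$ into $v^-\to v^+$, with in-edges entering $v^-$ and out-edges leaving $v^+$. Fail the edge $v^-v^+$ to fail $v$, and query $x^+$. If $s$ fails, nothing is reachable. The number of vertices at most doubles, and acyclicity is preserved.

From now on we work in $H$. A **failure set** is any $F\subseteq V(H)\setminus\{s\}$ with $|F|\le k$. There are at most $(N+1)^k$ failure sets. The task is to decide whether $x\in R(F)$, with $O(N)$ words.

## 5. Local search near a known reachable set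

Suppose we know a reachable set $R(F_0)$ that differs from $R(F)$ in at most $b$ vertices. We show that one query then costs $O(b)$. The reason is twofold. First, an edge that leaves $R(F_0)$ must end in $F_0$, so $R(F)$ can gain vertices over $R(F_0)$ only through $O(1)$ places. Second, if a vertex $u$ has more than $b$ vertices behind it inside $R(F_0)\setminus F$, it cannot be lost, since all of them would be lost with it.

**Lemma 9.** Let failure sets $F,F_0$, a vertex $x$ and an integer $b\ge1$ be given, and suppose membership in $R_0:=R(F_0)$ can be tested in $O(1)$ time. There is a procedure $\mathrm{Check}(x,F,F_0,b)$ running in $O(b)$ time that outputs DEAD or NOT-DEAD such that: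

- (soundness, unconditional) DEAD implies $x\notin R(F)$;
- (completeness) if $|R(F)\triangle R_0|\le b$ and $x\notin R(F)$, the output is DEAD.

*Procedure.* If $x\in F$, output DEAD. Otherwise let $D_0=V(H)\setminus R_0$. Let $T$ consist of all in-neighbors in $R_0\setminus F$ of vertices of $F_0$, together with $x$ if $x\in R_0$. So $|T|\le kd_1+1$.

1. For $u\in T$ let $\mathrm{Bw}(u)$ be the set of vertices that reach $u$ by a path inside $R_0\setminus F$; in particular $u\in\mathrm{Bw}(u)$. Compute it by backward search, stopping as soon as $s$ or $b+1$ vertices are discovered. If the search is stopped, call $u$ *open*. Let $O$ be the set of open vertices and $Q=\bigcup_{u\in T\setminus O}\mathrm{Bw}(u)$.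
2. Search forward from all of $O$, entering only vertices of $(D_0\cup Q)\setminus F$. If more than $b$ vertices of $D_0$ are visited, output NOT-DEAD. Otherwise let $W\supseteq O$ be the visited set, and output DEAD iff $x\notin W$.

*Example.* Let $H$ be a path $s=p_1\to\dots\to p_N$ with $F_0=\{p_i\}$, $F=\{p_j\}$, $|i-j|\le b$ and $x=p_l$. If $j>i$, the vertex $p_{i-1}\in T$ is open, and the forward search visits $p_i,\dots,p_{j-1}$ and stops before $p_j$. If $j<i-1$, the backward search from $p_{i-1}$ ends at $p_{j+1}$ after $i-1-j\le b$ vertices, so $p_{i-1}$ is not open. In both cases $x=p_l$ with $l\ge j$ is declared DEAD.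

*Proof of Lemma 9.* **Time.** Degrees, $|T|$ and $|F|$ are $O(1)$, and $|Q|\le|T|b$. The forward search visits at most $|O|+|Q|+b+1$ vertices. So the time is $O(b)$. Marks are kept in $O(1)$ scratch arrays of length $N$, which are reset using lists of touched entries.

**Soundness.** We exhibit a set containing $x$ that no path from $s$ in $H-F$ can enter. If $x\in F$, there is nothing to prove. Otherwise step 2 finished with $x\notin W$. Let $Z=(D_0\cup Q)\setminus(W\cup F)$.

- $s\notin Z$, because $s\in R_0$, and $s\notin Q$ since non-open searches never met $s$.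
- $x\in Z$: either $x\in D_0$, or $x\in T$, and then $x\notin W\supseteq O$ gives $x\in\mathrm{Bw}(x)\subseteq Q$.
- Let $(u,z)$ be an edge with $z\in Z$ and $u\notin F$. We claim $u\in Z$. We have $u\notin W$, since otherwise $z$ would have been visited. Suppose $u\notin D_0\cup Q$, so $u\in R_0\setminus F$. If $z\in Q$, then $z\in\mathrm{Bw}(w)$ for some $w\in T\setminus O$; this set was computed completely, so it contains $u$, and $u\in Q$, a contradiction. If $z\in D_0$, the edge leaves $R(F_0)$, so $z\in F_0$ and $u\in T$; as $u\notin W\supseteq O$, we get $u\in\mathrm{Bw}(u)\subseteq Q$, a contradiction. Hence $u\in(D_0\cup Q)\setminus(W\cup F)=Z$.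

So no path from $s$ in $H-F$ enters $Z$, and $x\notin R(F)$.

**Completeness.** Let $R=R(F)$, $|R\triangle R_0|\le b$ and $x\notin R$. If $x\in F$, the output is DEAD. Otherwise we show that everything visited is in $R$. Let $u$ be open. If $s\in\mathrm{Bw}(u)$, then $u\in R$. If $|\mathrm{Bw}(u)|>b$ and $u\notin R$, then no vertex of $\mathrm{Bw}(u)$ is in $R$, since each reaches $u$ in $H-F$. So $\mathrm{Bw}(u)\subseteq R_0\setminus R$, which has at most $b$ elements, a contradiction. Hence $O\subseteq R$, and since the forward search avoids $F$, every visited vertex lies in $R$. At most $|R\setminus R_0|\le b$ of them lie in $D_0$, so step 2 finishes. As $x\notin R$, we have $x\notin W$, and the output is DEAD. $\square$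

## 6. Hitting sets, and where the direct plan stalls

How do we find a stored $F_0$ with $R(F_0)$ near $R(F)$? The first idea is to compare traces on a small set.

**Lemma 10.** For every integer $b\ge1$ there is $S_b\subseteq V(H)$ with $|S_b|\le2k(N/b)\ln(N+1)+1$ such that, for all failure sets $F,F'$,
$$R(F)\cap S_b=R(F')\cap S_b\ \Longrightarrow\ |R(F)\triangle R(F')|\le b .$$

*Proof.* We need $S_b$ to meet every set $R(F)\triangle R(F')$ of size more than $b$. There are at most $(N+1)^{2k}$ such sets. By averaging, some vertex lies in more than a $b/N$ fraction of those not yet met. Choose such vertices greedily. After $\rho$ rounds at most $(N+1)^{2k}e^{-\rho b/N}$ sets remain, and this is less than $1$ once $\rho>2k(N/b)\ln(N+1)$. $\square$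

Fix a small $\delta>0$, put $q=\lceil N^{1-\delta}\rceil$ and $S=S_q$, so $|S|$ is about $N^\delta$ up to logarithms. By Lemma 6(a) there are only polynomially many traces on $S$, namely at most $(|S|+1)^{d_1}$. Store one failure set $C$ for each trace. **The plan:** at query time, compute the trace $R(F)\cap S$, find the stored $C$ with the same trace, and run $\mathrm{Check}(x,F,C,q)$. By Lemma 10 and Lemma 9 the answer is right, and the last call takes $O(N^{1-\delta})$ time.

The plan stalls at its first words: computing the trace means deciding reachability of every $y\in S$. A full search costs about $N$. Suppose we even had, for each $y\in S$, a reference within distance $q$ of $R(F)$. Then $|S|$ calls of $\mathrm{Check}$ cost about $N^\delta\cdot N^{1-\delta}=N$, and nothing is gained. We need finer references, within $e=\lceil N^{1-2\delta}\rceil$, found by $O(1)$ table lookups. A table indexed by $F$ has about $N^k$ entries. A table indexed by the trace on a finer set $S'=S_e$, of size about $N^{2\delta}$, would need that trace first, which is a larger version of the same task.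

So the table must be indexed by $F$ through a coloring of the vertices with few colors: the colors of the members of $F$ should determine $R(F)$ up to $e$ vertices. Fact (2) suggests which coloring. If $z\in R(J)$ and $F\cap R(J)=\emptyset$, then $z\in R(F)$. This certificate depends only on whether each $f\in F$ lies in $R(J)$, that is, on the signatures of the members of $F$. If a small family $\mathcal J$ certifies every $z\in R(F)\cap S'$, then coloring by $\mathrm{sig}_{\mathcal J}$ will do, and by Lemma 6(b) it uses few colors.

For arbitrary $F$ no small family exists. Take a path $s=p_0\to p_1\to\dots\to p_m\to z$ with a pendant edge $p_i\to f_i$ for each $i\ge1$, and $F_i=\{f_i\}$. A set $J$ with $z\in R(J)$ contains no $p_j$, so $F_i\cap R(J)=\emptyset$ only if $f_i\in J$. With $|J|\le2k$ one needs at least $m/(2k)$ sets $J$.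

But these $F_i$ are silly: each cuts off only itself. In the task at hand we test one $y\in S$ at a time, and if $y$ is unreachable, we may shrink $F$ to a minimal set that cuts off $y$. We now show that for minimal cuts of one vertex $y$, logarithmically many sets $J$ suffice.

## 7. Minimal cuts of one vertex: the union of two covers a third

Fix $y\in V(H)$. A *$y$-cut* is a set $F\subseteq V(H)\setminus\{s,y\}$ with $y\notin R(F)$. It is *minimal* if no proper subset is a $y$-cut. Let $B(F)$ be the set of vertices outside $F$ from which $y$ is reachable in $H-F$. For a $y$-cut $F$ we have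
$$R(F)\cap B(F)=\emptyset .\tag{4}$$
Also:
$$\text{if }F\text{ is a minimal }y\text{-cut and }f\in F\text{, some path from }f\text{ to }y\text{ meets }F\text{ only in }f.\tag{5}$$
Indeed $F\setminus\{f\}$ is not a $y$-cut, so there is a simple $s$–$y$ path in $H-(F\setminus\{f\})$. It contains $f$, because $F$ is a $y$-cut. Take its suffix from $f$. Its vertices after $f$ lie in $B(F)$.

Say that *$J$ covers $F$* if $F\cap R(J)=\emptyset$.

*Single-vertex cuts.* Let $\{f_1\},\dots,\{f_m\}$ be the one-vertex $y$-cuts with $z\in R(\{f_i\})$, and suppose that $\emptyset$ is not a $y$-cut. All $f_i$ lie on one $s$–$y$ path; number them along it, so that $f_1$ comes first. If $f_j\in R(\{f_1\})$ with $j>1$, then $y\in R(\{f_1\})$ by following the path from $f_j$, which is false. So $J=\{f_1\}$ covers all of them, and $z\in R(J)$. One reference suffices.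

*Two paths.* Let $s\to a_1\to\dots\to a_m\to y$ and $s\to b_1\to\dots\to b_m\to y$, let $z$ have in-neighbors $a_\alpha$ and $b_\beta$, and let $F_i=\{a_i,b_{m+1-i}\}$. For $c\ne a$, the set $F_a$ does not cover $F_c$: if $c<a$, then $a_c\in R(F_a)$, and if $c>a$, then $b_{m+1-c}\in R(F_a)$. But for $a<c<b$ the union works: $R(F_a\cup F_b)$ contains of the two paths only $a_1,\dots,a_{a-1}$ and $b_1,\dots,b_{m-b}$, so it misses $F_c$. We also want $z\in R(F_a\cup F_b)$, which means $\alpha<a$ or $\beta\le m-b$. Now take five indices $i_1<\dots<i_5$ with $z\in R(F_{i_h})$ for all $h$, which means $\alpha<i_h$ or $\beta\le m-i_h$. Look at the middle one. If $\alpha<i_3$, use $(a,c,b)=(i_3,i_4,i_5)$. If $\beta\le m-i_3$, use $(a,c,b)=(i_1,i_2,i_3)$. So five indices always contain a suitable triple. The general proof has the same shape; Ramsey's theorem supplies the order.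

**Lemma 11.** There is $p=p(k)$ such that for all $y,z\in V(H)$ and every sequence $F_1,\dots,F_p$ (repetitions allowed) of minimal $y$-cuts of size at most $k$ with $z\in R(F_i)$ for all $i$, there are distinct indices $a,b,c$ with
$$z\in R(F_a\cup F_b)\qquad\text{and}\qquad F_c\cap R(F_a\cup F_b)=\emptyset .$$

*Proof.* If $\emptyset$ is a $y$-cut, then all $F_i=\emptyset$ and any three indices work. Otherwise every $F_i$ is nonempty; list it as $(f_i^1,\dots,f_i^k)$, with repetitions, covering all its elements. Write $R_i=R(F_i)$ and $B_i=B(F_i)$.

**Step 1: make the cuts look alike.** We pass to five indices for which the relevant yes/no facts depend only on the order of the indices. Color each pair $i<j$ by the $4k$ bits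
$$[f_i^t\in R_j],\quad[f_i^t\in B_j],\quad[f_j^t\in R_i],\quad[f_j^t\in B_i]\qquad(t\le k),$$
and each triple $i<j<l$ by the $2k$ bits
$$[f_i^t\in R(F_j\cup F_l)],\quad[f_l^t\in R(F_i\cup F_j)]\qquad(t\le k).$$
By Ramsey's theorem for triples there is $P$ such that any $P$ indices contain five whose triples all have one color. By Ramsey's theorem for pairs there is $p=p(k)$ such that any $p$ indices contain $P$ whose pairs all have one color. So we get five indices homogeneous for both colorings. Rename them $1,\dots,5$ in increasing order.

**Step 2: a middle cut is missed by the outer two.** *Claim 1. For $a<c<b$ in $\{1,\dots,5\}$: $F_c\cap R_a\cap R_b=\emptyset$.*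

Suppose $f\in F_c\cap R_a\cap R_b$. Let $\rho$ be the path from $f$ to $y$ given by (5) for $F_c$. As $f\in R_a$ and $y\notin R_a$, the path $\rho$ meets $F_a$. Let $g$ be the first vertex of $\rho$ in $F_a\cup F_b$. Since $f\in R_a\cap R_b$, $f\notin F_a\cup F_b$, so $g\ne f$ and hence $g\in B_c$.

- Suppose $g=f_a^t$. The bit $[f_a^t\in B_c]$ of the pair $(a,c)$ is $1$, so by homogeneity the bit $[f_a^t\in B_b]$ of the pair $(a,b)$ is $1$, i.e. $g\in B_b$. The part of $\rho$ from $f$ to $g$ avoids $F_b$, so $f\in B_b$. Then $f\in B_b\cap R_b$, against (4).
- Suppose $g=f_b^t$. The bit $[f_b^t\in B_c]$ of the pair $(c,b)$ is $1$, so $[f_b^t\in B_a]$ of the pair $(a,b)$ is $1$, i.e. $g\in B_a$. The part of $\rho$ from $f$ to $g$ avoids $F_a$, so $f\in B_a\cap R_a$, against (4).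

**Step 3: follow a path to $z$ that avoids the middle cut.** We show that $z$ survives the union of two cuts on one side of index $3$. *Claim 2. Let $\pi$ be an $s$–$z$ path in $H-F_3$. Every vertex $v$ of $\pi$ satisfies one of:*

- (Hi) $v\in R(F_a\cup F_{a'})$ for all distinct $a,a'\in\{3,4,5\}$;
- (Lo) $v\in R(F_a\cup F_{a'})$ for all distinct $a,a'\in\{1,2,3\}$.

All vertices of $\pi$ lie in $R_3$. We go along $\pi$. The vertex $s$ satisfies both. Let $u\to v$ be an edge of $\pi$ and suppose the claim holds for $u$. Recall $v\notin F_3$.

*Case $u$ satisfies (Hi).*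

- If $v\notin F_4\cup F_5$, then $v$ avoids $F_3,F_4,F_5$, so $v$ satisfies (Hi) with $u$.
- Suppose $v\in F_4$. As $v\in R_3$, Claim 1 for $(a,c,b)=(3,4,5)$ gives $v\notin R_5$. But $u\in R(F_3\cup F_5)\subseteq R_5$, so $v\in F_5$, say $v=f_5^t$. From $f_5^t\in R_3$ and homogeneity of the pairs $(3,5)$ and $(4,5)$ we get $f_5^t\in R_4$, contradicting $v\in F_4$. So this does not occur.
- Hence in the remaining case $v=f_5^t$ for some $t$, and $v\notin F_3\cup F_4$. As $u\in R(F_3\cup F_4)$, also $v\in R(F_3\cup F_4)$. So the bit $[f_5^t\in R(F_3\cup F_4)]$ of the triple $(3,4,5)$ is $1$, and by homogeneity $f_5^t\in R(F_i\cup F_j)$ for all $i<j<5$. In particular $v$ satisfies (Lo).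

*Case $u$ satisfies (Lo).*

- If $v\notin F_1\cup F_2$, then $v$ satisfies (Lo).
- Suppose $v\in F_2$. As $v\in R_3$, Claim 1 for $(1,2,3)$ gives $v\notin R_1$. But $u\in R(F_1\cup F_3)\subseteq R_1$, so $v=f_1^t$ for some $t$. From $f_1^t\in R_3$ and the pairs $(1,3)$ and $(1,2)$ we get $f_1^t\in R_2$, contradicting $v\in F_2$.
- Hence otherwise $v=f_1^t\notin F_2\cup F_3$. As $u\in R(F_2\cup F_3)$, also $v\in R(F_2\cup F_3)$. By homogeneity of triples, $f_1^t\in R(F_j\cup F_l)$ for all $1<j<l$, so $v$ satisfies (Hi).

**Step 4: conclusion.** If $z$ satisfies (Hi), take $(a,c,b)=(3,4,5)$; otherwise $z$ satisfies (Lo), and we take $(a,c,b)=(1,2,3)$. Then $z\in R(F_a\cup F_b)$. As $R(F_a\cup F_b)\subseteq R_a\cap R_b$, Claim 1 gives $F_c\cap R(F_a\cup F_b)=\emptyset$. $\square$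

**Lemma 12 (few references).** For $y,z\in V(H)$ let $\mathcal A(y,z)$ be the family of minimal $y$-cuts $F$ with $|F|\le k$ and $z\in R(F)$. There is a family $\mathcal J(y,z)$ of at most $p^3k\ln(N+1)+1$ sets $J\subseteq V(H)\setminus\{s\}$ with $|J|\le2k$ and $z\in R(J)$, such that every $F\in\mathcal A(y,z)$ is covered by some $J\in\mathcal J(y,z)$, i.e. $F\cap R(J)=\emptyset$.

*Proof.* First we show that a single $J$ covers a constant fraction of any subfamily. Let $\emptyset\ne\mathcal A'\subseteq\mathcal A(y,z)$, and draw $F_1,\dots,F_p$ independently and uniformly from $\mathcal A'$. Let $E_{abc}$ be the event that $z\in R(F_a\cup F_b)$ and $F_c\cap R(F_a\cup F_b)=\emptyset$. By Lemma 11 at least one $E_{abc}$ with distinct $a,b,c$ occurs. There are at most $p^3$ of these events, all of the same probability, so $\Pr[E_{123}]\ge p^{-3}$. Hence for some values of $F_1,F_2$ the set $J=F_1\cup F_2$ satisfies $z\in R(J)$ and covers at least $p^{-3}|\mathcal A'|$ members of $\mathcal A'$.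

Now choose such $J$ repeatedly, with $\mathcal A'$ the family of members not yet covered. After $\rho$ rounds at most $(N+1)^k(1-p^{-3})^\rho\le(N+1)^ke^{-\rho/p^3}$ members remain, which is less than $1$ once $\rho>p^3k\ln(N+1)$. $\square$

## 8. Assembly of the oracle: proof of Theorem 1

Fix $\delta$ with $\varepsilon<\delta<\varepsilon_k$ and let $\theta=\delta(1+3kd_2)(1+d_1)<1$. Put $q=\lceil N^{1-\delta}\rceil$ and $e=\lceil N^{1-2\delta}\rceil$. Below, $\tilde O$ hides a factor $\ln^c(N+1)$ with $c=c(k)$. Since $1+3kd_2\ge4$ and $1+d_1\ge2$, we have $\delta(1+d_1)<1/4$ and $\delta<1/8$.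

**Step 1: two hitting sets.** We need a coarse set $S$ for the plan of Section 6 and a finer set $S'$ for its first stage. Let $S=S_q$ and $S'=S_e$ from Lemma 10. So $|S|=\tilde O(N^\delta)$ and $|S'|=\tilde O(N^{2\delta})$.

**Step 2: the first coloring.** It will index the table of fine references. Let $\mathcal J=\bigcup_{y\in S,\,z\in S'}\mathcal J(y,z)$. By Lemma 12, $|\mathcal J|=\tilde O(N^{3\delta})$. By Lemma 6(b) with $r=2k$ the number $c_1$ of distinct signatures $\mathrm{sig}_{\mathcal J}(v)$ is $\tilde O(N^{3\delta d_2})$. Number them $1,\dots,c_1$, let $\sigma(v)$ be the number of the signature of $v$, and let $\sigma(F)=\{\sigma(f):f\in F\}$.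

**Lemma 13.** If $y\in S$ and $F,F'$ are minimal $y$-cuts of size at most $k$ with $\sigma(F)=\sigma(F')$, then $|R(F)\triangle R(F')|\le e$.

*Proof.* Let $z\in R(F)\cap S'$. Then $F\in\mathcal A(y,z)$, so some $J\in\mathcal J$ has $z\in R(J)$ and $F\cap R(J)=\emptyset$. Every $f'\in F'$ has the same signature as some $f\in F$, and $f\notin R(J)$; so $f'\notin R(J)$. Thus $F'\cap R(J)=\emptyset$, and (2) gives $z\in R(J)\subseteq R(F')$. By symmetry $R(F)\cap S'=R(F')\cap S'$, and Lemma 10 with $b=e$ applies. $\square$

**Step 3: representatives.** We choose the failure sets that serve as references.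

- *Fine:* for each $y\in S$ and $\Sigma\subseteq\{1,\dots,c_1\}$ with $|\Sigma|\le k$, let $\Phi(y,\Sigma)$ be a fixed minimal $y$-cut of size at most $k$ whose color set is $\Sigma$, if one exists. Otherwise $\Phi(y,\Sigma)=\bot$.
- *Coarse:* for each distinct trace $R(F)\cap S$ of failure sets, fix one failure set $C$ with that trace. By Lemma 6(a) there are at most $(|S|+1)^{d_1}$ of these.

Let $\mathcal F_0$ be the family of all representatives and $m_2=|\mathcal F_0|$. As $d_1\le d_2$,
$$m_2\le|S|(c_1+1)^k+(|S|+1)^{d_1}=\tilde O\bigl(N^{\delta(1+3kd_2)}\bigr).$$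

**Step 4: the second coloring.** $\mathrm{Check}$ needs $O(1)$-time membership tests in $R(F_0)$ for $F_0\in\mathcal F_0$. Storing each $R(F_0)$ as a bit vector would take $m_2N$ bits, too much. But vertices with equal signatures share their answers. By Lemma 6(b) with $r=k$ there are $c_2\le(m_2+1)^{d_1}$ distinct signatures $\mathrm{sig}_{\mathcal F_0}(v)$. Let $\tau(v)$ be the number of the signature of $v$, and let $M$ be the $c_2\times m_2$ table of bits with $M[\tau(v),F_0]=1$ iff $v\in R(F_0)$. It has
$$c_2m_2\le(m_2+1)^{1+d_1}=\tilde O(N^\theta)=O(N)$$
entries.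

**Step 5: the stored data.** We check that everything fits in linear space.

- The structure of Lemma 8, and $H$ with in- and out-lists: $O(N)$ words.
- The arrays $\sigma,\tau$, the list $S$, and the scratch arrays: $O(N)$ words.
- The members of $\mathcal F_0$, $O(k)$ words each, with the coarse ones also listed separately: $O(N)$ words, as $m_2=O(N)$.
- The array $\Phi$, indexed by $y$ and the sorted list of $\Sigma$ padded with zeros to length $k$: $|S|(c_1+1)^k=O(N)$ entries.
- The table $M$: $O(N)$ words.

The family $\mathcal J$ and the set $S'$ are not stored. In total $O(N)=O(n)$ words, and lookups in $\Phi$ and membership tests in $R(F_0)$, $F_0\in\mathcal F_0$, take $O(1)$ time.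

**Step 6: the query $(x,F)$**, after the map of Lemma 8.

1. For each $y\in S$: mark $y$ if $y\in F$, or if for some $F'\subseteq F$ we have $F_0=\Phi(y,\sigma(F'))\ne\bot$ and $\mathrm{Check}(y,F',F_0,e)$ returns DEAD.
2. Scan the coarse representatives, using $M$, to find $C$ with $R(C)\cap S$ equal to the set of unmarked $y\in S$.
3. Answer "unreachable" iff $\mathrm{Check}(x,F,C,q)$ returns DEAD.

**Step 7: correctness.** First we show that the unmarked set is exactly $R(F)\cap S$. If $y$ is marked, then $y\in F$, or by soundness $y\notin R(F')$ for some $F'\subseteq F$. Since $R(F)\subseteq R(F')$ by (1), in both cases $y\notin R(F)$. Conversely let $y\in S\setminus R(F)$. If $y\in F$, it is marked. Otherwise $y\ne s$ and $F$ is a $y$-cut, so it contains a minimal $y$-cut $F'$, possibly empty. Then $F_0=\Phi(y,\sigma(F'))\ne\bot$, since $F'$ itself is a candidate. Lemma 13 gives $|R(F')\triangle R(F_0)|\le e$. As $y\notin R(F')$, completeness in Lemma 9 yields DEAD, and $y$ is marked.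

So line 2 finds some $C$ with $R(C)\cap S=R(F)\cap S$, and Lemma 10 gives $|R(F)\triangle R(C)|\le q$. By soundness and completeness line 3 is exact.

**Step 8: time.** Line 1 makes at most $2^k|S|$ calls of cost $O(e)$, in total $O(N^\delta\ln N\cdot N^{1-2\delta})=O(N^{1-\delta}\ln N)$. Line 2 takes $O((|S|+1)^{d_1+1})=\tilde O(N^{\delta(1+d_1)})$, and since $\delta(1+d_1)<1/4$ while $1-\delta>3/4$, this is $O(N^{1-\delta})$. Line 3 takes $O(q)=O(N^{1-\delta})$. The total is $O(N^{1-\delta}\ln N)=O(n^{1-\varepsilon})$, because $\varepsilon<\delta$.

**Step 9: preprocessing.** All choices are deterministic. The graph $G'$, the sets $S,S'$, the families $\mathcal A(y,z)$ and $\mathcal J(y,z)$ (in each round take the best $J=F_1\cup F_2$ over all pairs), the representatives and the signatures are found by enumerating $O(1)$-tuples of failure sets and running graph searches, in $n^{O(k)}$ time. Failing vertices are handled by the splitting after Lemma 8. Finally $1/\varepsilon_k\le(1+3k2^{4k+1})2^{2k+1}=2^{O(k)}$ by Lemma 5. This proves Theorem 1. $\blacksquare$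

Whether $O(n^\varepsilon)$ query time for every $\varepsilon>0$ is possible with linear space in general digraphs is not settled by this argument. For acyclic digraphs it is possible, by a different use of $d(k)$.

## 9. Acyclic digraphs: short lists along a topological order

Let $G$ be acyclic and take $H$ from Lemma 8. Delete the vertices not in $R(\emptyset)$, storing one bit per vertex. Queries to deleted vertices are answered "unreachable", and deleted vertices are dropped from $F$. Keep the names $H$ and $N$, and let $d=d_1$. Now every vertex is reachable from $s$, so $s$ has no in-edge. If $N=1$ there is nothing to do, so let $N\ge2$. Number the vertices topologically by $0,\dots,N-1$ with $s=0$, and identify vertices with their positions. An $s$–$x$ path uses only positions $\le x$.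

**Lemma 14.** Every $Y\subseteq V(H)$ has a subset $Y'$ with $|Y'|\le d$ such that, for all failure sets $F$, $Y\cap R(F)\ne\emptyset$ iff $Y'\cap R(F)\ne\emptyset$.

*Proof.* Take $Y'$ inclusion-minimal with this equivalence. For $v\in Y'$ the set $Y'\setminus\{v\}$ fails it, so some $F_v$ has $Y\cap R(F_v)\ne\emptyset$ and $(Y'\setminus\{v\})\cap R(F_v)=\emptyset$. Then $Y'\cap R(F_v)=\{v\}$. This is a $k$-identity configuration, so $|Y'|\le d(k)=d$. $\square$

Call $Y'$ a *representative subset* of $Y$.

**Definition 15.** For $0\le t<x$, a set $Y\subseteq[0,t]$ with $|Y|\le d$ is *valid for $(x,t)$* if for every failure set $F$ with $F\cap(t,x]=\emptyset$ we have $x\in R(F)$ iff $Y\cap R(F)\ne\emptyset$.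

*Example.* In the two-path graph, number $s,a_1,b_1,a_2,b_2,\dots,a_m,b_m,y$ by $0,1,2,\dots,2m+1$, and let $d\ge2$. The set $\{a_i,b_i\}$ is valid for $(y,2i)$: if nothing fails after position $2i$, then $y$ is reachable iff $a_i$ or $b_i$ is.

**Lemma 16.** (a) The in-neighborhood of $x\ge1$ is valid for $(x,x-1)$. (b) Let $t<t'<x$, let $Y'$ be valid for $(x,t')$, and let $Y_w$ be valid for $(w,t)$ for each $w\in Y'\cap(t,t']$. Then any representative subset $Y$, $|Y|\le d$, of
$$Y^\cup=(Y'\cap[0,t])\cup\bigcup_{w\in Y'\cap(t,t']}Y_w$$
is valid for $(x,t)$.

*Proof.* (a) It has at most $d$ elements, all smaller than $x$, and if $x\notin F$ then $x\in R(F)$ iff an in-neighbor of $x$ is in $R(F)$. (b) Clearly $Y\subseteq[0,t]$. Let $F\cap(t,x]=\emptyset$. Then $F\cap(t',x]=\emptyset$, so $x\in R(F)$ iff $Y'\cap R(F)\ne\emptyset$. For $w\in Y'\cap(t,t']$ we have $F\cap(t,w]=\emptyset$, so $w\in R(F)$ iff $Y_w\cap R(F)\ne\emptyset$. Hence $Y'\cap R(F)\ne\emptyset$ iff $Y^\cup\cap R(F)\ne\emptyset$, iff $Y\cap R(F)\ne\emptyset$. $\square$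

Two extreme designs show what is needed. If we store a valid list for every pair $(x,t)$, we can answer a query by jumping from $x$ to the list for $(x,\varrho)$, where $\varrho$ is the last failure before $x$. Each jump passes one failure, so there are at most about $d^k$ calls at the last level and the time is $O(1)$; but the space is quadratic. If we store only the lists for $(x,x-1)$, the space is linear, but the jumps are single edges and we have a full search. The construction below stores lists at block boundaries of a hierarchy.

**Step 1: the hierarchy.** It determines which $t$ get a list. Let $B\ge2$ be a power of two and $L\ge1$ minimal with $B^L\ge N$, so $B^L\le BN$. The level-$j$ blocks, $0\le j\le L$, are the intervals $(iB^j,(i+1)B^j]$ with $i\ge0$. For $x\ge1$ let $a_j(x)$ be the left endpoint of the level-$j$ block containing $x$. Then $a_0(x)=x-1$ and $a_L(x)=0$. A level-$(j+1)$ block consists of $B$ level-$j$ blocks, so $a_j(x)-a_{j+1}(x)=i_j(x)B^j$ with $0\le i_j(x)\le B-1$.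

**Step 2: the lists.** By induction on $x$ we define lists $Y(x,t)$, valid for $(x,t)$, for all $t=a_j(x)-iB^j$ with $0\le j<L$ and $0\le i\le i_j(x)$.

- $Y(x,x-1)$ is the in-neighborhood of $x$.
- For $j=0,1,\dots,L-1$ and $i=1,\dots,i_j(x)$ let $t=a_j(x)-iB^j$ and $t'=t+B^j\le a_j(x)<x$. Obtain $Y(x,t)$ by Lemma 16(b) from $Y(x,t')$ and the lists $Y(w,t)$, $w\in Y(x,t')\cap(t,t']$.

Here $(t,t']$ is a level-$j$ block, so $t=a_j(w)$, and $Y(w,t)$ is already defined because $w\le t'<x$. Each $t$ is treated once: $a_{j+1}(x)$ ends range $j$ and starts range $j+1$. So each vertex has at most $1+(B-1)L\le BL$ lists.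

**Step 3: masks.** To save space later, we encode a composition in $O(1)$ bits. Keep the lists ordered. $Y(x,t)$ is determined from the lists used to build it by a *mask* of $d^2$ bits. Bit $(\alpha,\beta)$ selects the $\beta$-th element of $Y(w,t)$, where $w$ is the $\alpha$-th element of $Y(x,t')$; if $w\le t$, bit $(\alpha,1)$ selects $w$ itself. The new list is ordered lexicographically by $(\alpha,\beta)$, and each chosen element is selected exactly once.

**Step 4: the query.** Define $\mathrm{eval}(x)$ as follows.

- If $x\in F$, return false.
- If $F$ has no element smaller than $x$, return true. This is correct: some $s$–$x$ path exists, and it uses only positions $\le x$.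
- Otherwise let $\varrho=\max(F\cap[1,x))$, and let $j$ be the largest level at which $\varrho$ and $x$ lie in different blocks. At level $0$ they differ and at level $L$ they agree, so $0\le j<L$. Let $t=a_j(\varrho)+B^j$, the right end of the level-$j$ block of $\varrho$. Return true iff $\mathrm{eval}(w)$ is true for some $w\in Y(x,t)$.

The list $Y(x,t)$ exists. Indeed $t$ is a multiple of $B^j$. We have $t\le a_j(x)$, since $\varrho<x$ lie in different level-$j$ blocks. And $t>a_j(\varrho)\ge a_{j+1}(\varrho)=a_{j+1}(x)$, since they share a level-$(j+1)$ block. Moreover $\varrho\le t<x$ and $x\notin F$ give $F\cap(t,x]=\emptyset$. So correctness follows from validity, by induction on $x$.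

**Step 5: size of the recursion.** We find a potential that drops along the recursion. For a call that recurses, let $h=|F\cap[1,x)|\in[1,k]$ and $\varphi=hL+j\in[L,(k+1)L-1]$. Let $w\le t$ be a child that also recurses.

- If $w\le\varrho$, then $\varrho\notin[1,w)$, so $h$ drops, and $\varphi(w)\le(h-1)L+(L-1)<hL\le\varphi$.
- If $\varrho<w\le t$, then $w$ has the same $\varrho$ and the same $h$, and it lies in the same level-$j$ block as $\varrho$. So its level is less than $j$, and $\varphi(w)<\varphi$.

As $\varphi$ takes at most $kL$ values, a root-to-leaf path has at most $kL$ recursing calls, and the tree has at most $(kL+1)d^{kL}$ nodes. Each node costs $O(k+L)$ plus the cost of fetching one list.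

**Step 6: proof of Theorem 2(b).** We may assume $\delta\le1$. Take $B=2^{\lceil\delta\log_2N\rceil}$. Then $N^\delta\le B\le2N^\delta$ and $B\ge2$, and $B^{\lceil1/\delta\rceil}\ge N$, so $L\le\lceil1/\delta\rceil$. Store all lists explicitly, in arrays indexed by $x,j,i$. The space is $O(NBLd)=O(n^{1+\delta})$ words. Since $k,d,L$ are $O(1)$, the query time is $O(1)$.

**Step 7: data for Theorem 2(a).** We take $B$ constant, keep all masks, and store lists explicitly only at a constant number of levels. Let $\gamma=\min\{\varepsilon,1\}/4$. Let $B$ be a constant power of two with $B\ge2d$ and $B^\gamma\ge d^k$, and let $g=\lceil\gamma L\rceil$. Note $L=O(\log N)$. For each $x$ store: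

- all masks, at bit offsets computed from $(j,i)$: at most $BLd^2=O(\log N)$ bits, i.e. $O(1)$ words;
- the lists $Y(x,a_j(x))$ explicitly for the levels $j<L$ divisible by $g$, including $j=0$. There are at most $L/g+1\le1/\gamma+1$ such levels, so this is $O(1)$ words.

The space is $O(n)$ words.

**Step 8: decoding a list.** We bound the time to produce a list that is not stored. Let $c$ be a constant such that reading a stored list costs at most $cd$ and a mask step costs at most $cd^2$ apart from fetching lists. Let $E(j)$ bound the time to produce any list $Y(x,a_j(x))$. If $g\mid j$, we may take $E(j)\le cd$. A list $Y(x,a_j(x)-iB^j)$ is produced from $Y(x,a_j(x))$ in at most $B-1$ mask steps, each of which fetches at most $d$ lists $Y(w,a_j(w))$. Its cost is at most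
$$E(j)+(B-1)\bigl(d\,E(j)+cd^2\bigr)\le Bd\,E(j)+cBd^2\le2Bd\max(E(j),cd).$$
As $a_{j+1}(x)=a_j(x)-i_j(x)B^j$, the same bound holds for $E(j+1)$ when $g\nmid j+1$. Between a level divisible by $g$ and the list wanted, this bound is applied at most $g$ times. So, using $2d\le B$, $g\le\gamma L+1$ and $B^L\le BN$, every list is produced in time at most
$$cd(2Bd)^g\le cd\,B^{2g}\le cd\,B^2(BN)^{2\gamma}=O(N^{2\gamma}).$$

**Step 9: query time for Theorem 2(a).** By the choice of $B$, $d^{kL}\le B^{\gamma L}\le(BN)^\gamma$. By Steps 5 and 8 the query time is
$$O\bigl(L\cdot N^\gamma(L+N^{2\gamma})\bigr)=O(N^{4\gamma})=O(n^\varepsilon),$$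
since $L=O(\log N)$ and $4\gamma\le\varepsilon$. The recursion of $\mathrm{eval}$ has depth at most $kL+1$, and that of the decoding has depth at most $g+1$, with $O(1)$ words per frame, so the stack takes $O(\log n)$ words. Preprocessing takes $n^{O(k)}$ time, because inclusion-minimal representative subsets are found greedily by enumerating all failure sets. This proves Theorem 2. $\blacksquare$
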